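\title{The diameter of the uniform spanning tree of a regular graph}

\begin{abstract}
We prove that the uniform spanning tree of a simple connected $d$-regular graph on $n$ vertices has expected diameter at most $132\,n/\sqrt d$, for every $d\ge 1$. This answers affirmatively a question from a paper of Nachmias and Peres, and the bound is sharp up to the constant. For graphs with minimal degree $\delta$, average degree $\bar d$ and maximal degree $\Delta$ we obtain bounds of order $n/\sqrt\delta$ times $\bar d/\delta$ or $1+\log_2(\Delta/\delta)$. The proof rests on an edge switch that preserves the uniform measure, gives a long branch to at most one vertex, and takes long branches away from many vertices when the tree has long unbranched stretches.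
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite; \emph{simple} means without loops and multiple edges. A \emph{spanning tree} of a connected graph $G=(V,E)$ is a set $T\subseteq E$ such that $(V,T)$ is connected and has no cycle. The \emph{uniform spanning tree} (UST) of $G$ is a spanning tree chosen uniformly at random from the finite set of all of them. The \emph{diameter} of a tree is the largest distance, measured in the tree, between two of its vertices; equivalently, the length (number of edges) of a longest path.

How large can the diameter of the UST of a $d$-regular graph on $n$ vertices be? For $d=2$ the graph is a cycle, every spanning tree is a path through all vertices, and the trivial bound $n-1$ is attained. Large degree shortens distances in the graph itself: if $x_0,\dots,x_L$ is a shortest path of $G$, the closed neighborhoods of $x_0,x_3,x_6,\dots$ are disjoint sets of $d+1$ vertices, so $L<3n/(d+1)$. Distances in the tree are longer. It is known that the UST of the complete graph $K_{d+1}$ has diameter of order $\sqrt d$, although the graph has diameter $1$. A graph made of $n/(d+1)$ cliques strung together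 by single edges combines the two effects: a path of the tree crosses of order $n/d$ cliques and spends of order $\sqrt d$ steps in each. Such chains of cliques, which can be modified to be $d$-regular, are known to have UST diameter of order $n/\sqrt d$. It is also known that the UST of a simple connected graph on $n$ vertices with minimal degree $\Omega(n)$ has diameter $\Theta(\sqrt n)$, which is again $n/\sqrt d$ when $d$ has order $n$. One is led to guess that chains of cliques are the worst case, and the following question is posed in \cite{NP}.

\begin{quote}
Let $(G_i)$ be a sequence of simple connected $d(i)$-regular graphs with $d(i)\to\infty$, and let $D_i$ be the diameter of a UST of $G_i$. Is $\mathbb E D_i=O\bigl(|V(G_i)|/\sqrt{d(i)}\bigr)$?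
\end{quote}

The answer is yes, and the hypothesis $d(i)\to\infty$ is not needed. From now on $G=(V,E)$ is a simple connected graph with $n\ge2$ vertices, $d_v$ is the degree of $v$, $\delta\ge1$ and $\Delta$ are the minimal and maximal degrees, $\bar d=2|E|/n$ is the average degree, and $r=\bar d/\delta\ge1$. Under $\mathbb P$ and $\mathbb E$, the tree $T$ is a UST of $G$, and $D$ is its diameter.

\begin{theorem}\label{thm:main}
We have $\mathbb E D\le 132\,r\,n/\sqrt\delta$. In particular, if $G$ is $d$-regular, then $\mathbb E D\le 132\,n/\sqrt d$.
\end{theorem}

\begin{theorem}\label{thm:more}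
\begin{enumerate}
\item[(a)] We have $\mathbb E D\le 912\,\bigl(1+\log_2(\Delta/\delta)\bigr)\,n/\sqrt\delta$.
\item[(b)] For every integer $k$ with $1\le k\le 36\sqrt\delta$, the expected number of vertices that are midpoints of a path of length $2k$ in $T$ is at most $2160\,rn/k$.
\item[(c)] The bound of Theorem~\ref{thm:main} for regular graphs is sharp up to the constant.
\end{enumerate}
\end{theorem}

The constants are not optimized, and the proofs give them with room to spare. If $\delta\ge\varepsilon n$, then $r\le1/\varepsilon$, and Theorem~\ref{thm:main} gives $\mathbb E D\le132\,\varepsilon^{-3/2}\sqrt n$, the upper bound of the dense case with an explicit constant. We do not know whether the factor $\min\{\bar d/\delta,\,1+\log_2(\Delta/\delta)\}$ can be removed, up to constants, for irregular graphs.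

Section~\ref{sec:cliques} makes Theorem~\ref{thm:more}(c) precise and proves it. The upper bounds use the randomness of $T$ only once, in the balance inequality of Section~\ref{sec:switch}. Section~\ref{sec:trunk} is deterministic tree geometry: it finds, in a tree with long paths, the places where the balance inequality has force. Section~\ref{sec:iteration} combines the two at one scale, iterates over scales up to $\sqrt\delta$, and proves Theorems~\ref{thm:main} and~\ref{thm:more}(b). Section~\ref{sec:irregular} proves Theorem~\ref{thm:more}(a).

\section{Cliques and rings of cliques}\label{sec:cliques}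

In a complete graph the distance between two given vertices has an explicit law, a product as in the birthday problem, and this is where the square root comes from.

\begin{lemma}\label{lem:clique}
Let $u\ne w$ be vertices of $K_N$, $N\ge2$, and let $L$ be their distance in a UST of $K_N$. Then
\[
\mathbb P(L\ge k)=\prod_{i=2}^{k}\Bigl(1-\frac iN\Bigr)\quad(1\le k\le N),\qquad\text{and}\qquad \mathbb E L\ge\sqrt{N/32}.
\]
\end{lemma}

\begin{proof}
Let $R$ be a set of $j\ge1$ vertices. By the matrix-tree theorem, applied to the graph with $R$ contracted to one vertex, the number of spanning forests with $j$ components, each containing exactly one vertex of $R$, is the determinant of the Laplacian with the rows and columns of $R$ deleted. For $K_N$ this matrix is $NI-J$ of size $N-j$, where $J$ is the all-ones matrix; its eigenvalues are $j$ once and $N$ with multiplicity $N-j-1$. So there are $jN^{N-j-1}$ such forests, and the formula also gives the correct value $1$ for $j=N$. The case $j=1$ is Cayley's count $N^{N-2}$ of spanning trees.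

Let $1\le k\le N-1$. There are $(N-2)(N-3)\cdots(N-k)$ paths of length $k$ from $u$ to $w$. Deleting the edges of such a path maps the spanning trees containing it bijectively to the forests above, with $R$ the set of $k+1$ vertices of the path. Writing $p_k=\prod_{i=2}^k(1-i/N)$, we get
\[
\mathbb P(L=k)=\frac{(N-2)\cdots(N-k)\,(k+1)N^{N-k-2}}{N^{N-2}}=\frac{k+1}N\,p_k=p_k-p_{k+1}.
\]
Since $p_N=0$, summing gives $\mathbb P(L\ge k)=p_k$. For $k\le\sqrt{N/2}$ we have $p_k\ge1-\sum_{i=2}^ki/N\ge1-k^2/N\ge\frac12$. Hence $\mathbb EL=\sum_{k\ge1}\mathbb P(L\ge k)\ge\frac12\lfloor\sqrt{N/2}\rfloor\ge\frac14\sqrt{N/2}$.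
\end{proof}

To string cliques together and keep the graph regular, we remove one edge from each clique and close the chain into a ring. For $d\ge2$ and $M\ge1$, take disjoint copies of $K_{d+1}$ indexed by $i\in\mathbb Z/M\mathbb Z$, delete an edge $u_iw_i$ from the $i$-th copy to obtain the \emph{block} $H_i$, and add the \emph{links} $w_iu_{i+1}$. The resulting graph $R_{d,M}$ is simple, connected and $d$-regular with $n=M(d+1)$ vertices; $R_{d,1}=K_{d+1}$. The next proposition proves Theorem~\ref{thm:more}(c).

\begin{proposition}\label{prop:ring}
For $G=R_{d,M}$ with $d\ge2$ and $M\ge1$ we have $\mathbb E D\ge n/(16\sqrt d)$.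
\end{proposition}

\begin{proof}
Put $N=d+1\le2d$. We show $\mathbb ED\ge\frac M2\sqrt{N/32}=n/\sqrt{128N}$, which is at least $n/(16\sqrt d)$. For $M=1$ this follows from Lemma~\ref{lem:clique}, so let $M\ge2$.

A UST of $H_i$ is a UST of $K_N$ conditioned not to contain $u_iw_i$, that is, conditioned on $L\ge2$. This conditioning does not decrease $\mathbb P(L\ge k)$ for any $k$, so the expected distance from $u_i$ to $w_i$ in a UST of $H_i$ is at least $\sqrt{N/32}$.

Let $T$ be a spanning tree of $G$, and let $c_i$ be the number of components of the forest it induces on $H_i$. Each component is joined to the other blocks, so it contains $u_i$ or $w_i$. Counting edges, $MN-1=\sum_i(N-c_i)+\ell$, where $\ell\le M$ is the number of links in $T$; thus $\ell=\sum_ic_i-1$. Either one link $w_iu_{i+1}$ is missing and all $c_j=1$, or all links are present and exactly one block $H_i$ carries a forest with two components, separating $u_i$ from $w_i$. Conversely, every such choice of links and forests is connected and has $n-1$ edges, so it is a spanning tree. Therefore, given the case and the index $i$, the trees on the $M-1$ blocks $H_j$, $j\ne i$, are independent USTs of these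 blocks. The links between consecutive blocks among $H_{i+1},\dots,H_{i-1}$ are present, so the path of $T$ from $u_{i+1}$ to $w_{i-1}$ contains the path from $u_j$ to $w_j$ for all $j\neq i$. Hence $\mathbb ED\ge(M-1)\sqrt{N/32}\ge\frac M2\sqrt{N/32}$.
\end{proof}

\section{An edge switch and a balance inequality}\label{sec:switch}

For a general graph no formula like Lemma~\ref{lem:clique} is at hand, so we use a symmetry of the uniform measure instead. Let $\mathcal T$ be the set of spanning trees of $G$. A \emph{dart} is an ordered pair $(w,y)$ with $wy\in E$; each vertex $v$ is the first entry of $d_v$ darts and the second entry of $d_v$ darts. Let $\Omega$ be the set of triples $(T,w,y)$ with $T\in\mathcal T$ and $(w,y)$ a dart. Given such a triple, let $z$ be the neighbor of $w$ on the path of $T$ from $w$ to $y$, and define the \emph{switch}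
\[
\sigma(T,w,y)=(T',w,z),\qquad T'=T-wz+wy .
\]
If $wy\in T$, then $z=y$ and $T'=T$.

\begin{lemma}\label{lem:switch}
The switch is an involution of $\Omega$; in particular it is a bijection.
\end{lemma}

\begin{proof}
The forest $T-wz$ has two components; one contains $w$, the other contains $z$ and $y$. The edge $wy$ joins them, so $T'\in\mathcal T$, and $(w,z)$ is a dart because $wz\in T$. In $T'$ the only edge between the two components is $wy$, so the path from $w$ to $z$ starts with it. Hence $\sigma(T',w,z)=(T'-wy+wz,w,y)=(T,w,y)$.
\end{proof}

The switch is best read on rooted trees. In a tree $T$ rooted at $y$, written $(T,y)$, the \emph{parent} $q(v)$ of $v\ne y$ is the neighbor of $v$ on the path to $y$, and $v$ is a \emph{child} of $q(v)$. Root $T$ at $y$ and $T'$ at $w$. Then $z=q(w)$, and the parent map $q'$ of $(T',w)$ is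
\begin{equation}\label{eq:parent}
q'(y)=w,\qquad q'(v)=q(v)\quad\text{for }v\notin\{w,y\}.
\end{equation}
Indeed, from any $v\ne w$ follow $q$ until it first reaches $w$ or $y$, and in the second case step to $w$; this is a path of $T'$ from $v$ to $w$, and its first step is the one in \eqref{eq:parent}. If the dart is uniformly random, then $y$ has the stationary law $d_v/2|E|$ of simple random walk and $w$ is a uniform neighbor of $y$. So $(T,y)\mapsto(T',w)$ moves the root by one random walk step; this is the one-step Aldous--Broder update, and Lemma~\ref{lem:switch} gives its stationarity.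

Any statistic of rooted trees thus has the same average before and after the switch. To exploit this we want a statistic that a switch can raise only a little but can lower a lot, and that is sensitive to long paths. By \eqref{eq:parent}, the switch detaches $w$ with all its descendants from the ancestors of $w$ and hangs the rest of the tree below $w$. Only $w$ gains descendants, so we count vertices with a long branch below them. A \emph{descending path} in a rooted tree is a path in which each vertex is the parent of the next. For $s\ge1$ let $S_s(T,y)$ be the set of vertices at which a descending path of length $s$ of $(T,y)$ starts. We say that $w$ \emph{cuts} $v$ if $v\in S_s(T,y)$ and every descending path of length $s$ from $v$ contains $w$; let $C_s(T,y,w)$ be the set of vertices cut by $w$.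

\begin{lemma}\label{lem:tall}
If $\sigma(T,w,y)=(T',w,z)$, then $S_s(T',w)\setminus\{w\}=S_s(T,y)\setminus C_s(T,y,w)$.
\end{lemma}

\begin{proof}
The right side is the set of starting vertices of descending paths of length $s$ in $(T,y)$ that avoid $w$. The left side is the same set for $(T',w)$, since a descending path can contain the root only as its first vertex. So it suffices to show that a sequence $u_0,\dots,u_s$ avoiding $w$ is descending in one rooted tree exactly when it is descending in the other. In both cases $u_j\ne y$ for $j\ge1$: in $(T,y)$ because $y$ has no parent, in $(T',w)$ because the parent $w$ of $y$ is not in the sequence. Hence $q(u_j)=q'(u_j)$ for $j\ge1$ by \eqref{eq:parent}.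
\end{proof}

For $f:V\to[0,\infty)$ and $A\subseteq V$ write $f(A)=\sum_{v\in A}f(v)$. For regular graphs only $f\equiv1$ is needed; the weight $f(v)=1/d_v$ is used in Section~\ref{sec:irregular}.

\begin{proposition}[Balance inequality]\label{prop:balance}
For every $s\ge1$ and $f:V\to[0,\infty)$,
\[
\mathbb E\sum_{(w,y)\ \mathrm{dart}}f\bigl(C_s(T,y,w)\bigr)\le\sum_{v\in V}d_vf(v).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tall}, every $(T,w,y)\in\Omega$ satisfies
\begin{equation}\label{eq:pointwise}
f\bigl(S_s(T',w)\bigr)\le f(w)+f\bigl(S_s(T,y)\bigr)-f\bigl(C_s(T,y,w)\bigr),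
\end{equation}
with equality if $w\in S_s(T',w)$. Sum over $\Omega$, and put $\Sigma=\sum_{T\in\mathcal T}\sum_vd_vf(S_s(T,v))$. The middle term on the right sums to $\Sigma$. By Lemma~\ref{lem:switch}, the triple $(T',w,z)$ runs once through $\Omega$, so the left side also sums to $\Sigma$. The term $f(w)$ sums to $|\mathcal T|\sum_vd_vf(v)$. Cancel $\Sigma$ and divide by $|\mathcal T|$.
\end{proof}

For $f\equiv1$ this says that a uniformly random dart cuts at most one vertex on average.

\begin{example}\label{ex:one}
Let $s=1$ and $f\equiv1$. The root $w$ of $T'$ has a child, so \eqref{eq:pointwise} is an equality and a random dart cuts exactly one vertex on average. In $(T,y)$ the vertex $w$ cuts itself if it has a child, cuts its parent if it is an only child, and cuts nothing else. So $w$ is childless exactly as often as it is an only child. In $K_3$ every spanning tree is a path $x_1x_2x_3$. Rooted at $x_1$ it has one childless vertex and two only children, and likewise at $x_3$; rooted at $x_2$ it has two childless vertices and no only child. Both counts total $4$ over the six darts.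
\end{example}

The next example is the proof of Theorem~\ref{thm:main} in the absence of branching.

\begin{example}\label{ex:path}
Let $G$ be $d$-regular with $d\ge4$. We claim that $T$ is a path through all vertices with probability at most $16/d$. Let $s=\lfloor d/4\rfloor$, suppose $T$ is the path $x_0\cdots x_{n-1}$, and take a dart $(w,y)=(x_i,x_j)$ with $s\le i\le n-1-s$ and $|i-j|>s$. Say $j>i+s$; the other case is the mirror image. For $i\le h\le i+s$, the only descending path of length $s$ from $x_h$ in $(T,y)$ is $x_h,x_{h-1},\dots,x_{h-s}$; it exists because $h\ge s$, and it contains $x_i$. So $w$ cuts at least $s+1>d/4$ vertices. There are $n-2s\ge n/2$ choices of $i$, and for each at least $d-2s\ge d/2$ neighbors $x_j$ of $x_i$ in $G$ with $|i-j|>s$. Proposition~\ref{prop:balance} gives $\mathbb P(T\text{ is a path})\cdot\frac d4\cdot\frac n2\cdot\frac d2\le nd$, which is the claim.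
\end{example}

A general tree with a long path departs from this example in two ways. First, a side branch leaving the path between $w$ and $v$ may give $v$ a long descending path that avoids $w$, and then $w$ does not cut $v$. Second, many vertices may hang off the path close to $w$, and if the root $y$ is one of them, only few vertices of the path lie above $w$. The second effect fixes the scale. Let a path with $P$ vertices carry all $n$ vertices, and ask that $w$ cut about $m$ vertices. A window of width about $m$ around $w$ carries about $mn/P$ vertices on average, so most neighbors of $w$ in $G$ lie outside the window once $P\gg mn/d$. In that case the balance inequality reads roughly $P\cdot d\cdot m\le nd$. Thus $P$ should be at most of order $n/m+mn/d$, and the best choice is $m=\sqrt d$.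

\section{Pruned trees and bare stretches}\label{sec:trunk}

In this section $T$ is a fixed tree on $V$, and distances are taken in $T$. We use three elementary facts.
\begin{enumerate}
\item[(F1)] A walk in a tree that never reverses its previous step is a path.
\item[(F2)] In a rooted tree, a path from $v$ whose first step is not the parent of $v$ is descending: each vertex is entered from its parent, so it is left to a child.
\item[(F3)] If $H$ is a nonempty subtree and $y$ a vertex, there is a unique vertex $\phi(y)$ of $H$ closest to $y$, and the path from $y$ to any $w\in H$ consists of the path from $y$ to $\phi(y)$ followed by a path inside $H$. Indeed, the path from $y$ to a closest vertex $x$ meets $H$ only in $x$, so extending it inside $H$ to $w$ gives a path, and $\operatorname{dist}(y,w)=\operatorname{dist}(y,x)+\operatorname{dist}(x,w)$.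
\end{enumerate}

\subsection*{Pruning}
Short side branches are harmless, since they cannot contain long descending paths. To separate them from long ones we strip leaves repeatedly. Let $B_0=V$, and obtain $B_{a+1}$ from $B_a$ by deleting all vertices of degree at most $1$ in the induced forest $T[B_a]$. Deleting leaves keeps a tree connected, so each $T[B_a]$ is a subtree, possibly empty. Let $\lambda_a=|B_a|-|B_{a+1}|$, the number of vertices of degree at most $1$ in $T[B_a]$. An \emph{$a$-arm of $v$ through $x$} is a path of length $a$ from $v$ with first step $x$.

\begin{lemma}\label{lem:arms}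
Let $a\ge1$.
\begin{enumerate}
\item[(i)] $v\in B_a$ if and only if $v$ has $a$-arms through two distinct neighbors, that is, if and only if $v$ is the midpoint of a path of length $2a$.
\item[(ii)] The diameter $D$ of $T$ satisfies $D\le2a+|B_a|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By (F1), two $a$-arms through distinct neighbors form a path of length $2a$, which gives the second equivalence. We prove the first by induction on $a$. For $a=1$ both sides say that $v$ has degree at least $2$. Assume the claim for $a$. If $v\in B_{a+1}$, then $v$ has two neighbors $x,x'\in B_a$. One of the two $a$-arms of $x$ does not start with $v$, and putting $v$ in front of it gives an $(a+1)$-arm of $v$ through $x$; the same holds for $x'$. Conversely, let $v$ have $(a+1)$-arms through $x\ne x'$. Truncating them shows $v\in B_a$. The vertex $x$ has an $a$-arm not through $v$, namely the rest of the first arm, and an $a$-arm through $v$, namely the first $a$ steps of the walk from $x$ to $v$ and along the second arm. So $x\in B_a$, and exchanging the roles, $x'\in B_a$. Thus $v$ has degree at least $2$ in $T[B_a]$, and $v\in B_{a+1}$.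

(ii) If $D\ge2a$ and $x_0,\dots,x_D$ is a longest path, then $x_a,\dots,x_{D-a}\in B_a$ by (i), so $|B_a|\ge D-2a+1$. If $D<2a$ there is nothing to prove.
\end{proof}

Part (ii) reduces the diameter bound to a bound of order $n/\sqrt\delta$ on $\mathbb E|B_a|$ for $a$ of order $\sqrt\delta$, and part (i) shows that Theorem~\ref{thm:more}(b) is a bound on $\mathbb E|B_k|$.

\subsection*{Bare vertices}
Fix integers $a,m\ge1$ and call $T[B_a]$ the \emph{trunk}. A \emph{branch vertex} is a vertex of degree at least $3$ in the trunk. The vertices $w$ that imitate Example~\ref{ex:path} need a long branch below them wherever the root is, and an unbranched trunk around them. So we define the set of \emph{bare} vertices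
\[
B^\circ=\{w\in B_{a+m}:\ \text{no branch vertex is within distance $m$ of $w$}\}.
\]
For $w\in B^\circ$ the trunk is nonempty; let $\phi$ be the closest-point map of (F3) onto it. The roots that hang off the trunk too close to $w$ form the set
\[
\operatorname{near}(w)=\{y\in V:\ \operatorname{dist}(w,\phi(y))\le m\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\fill[gray!18] (0.6,-1.75) rectangle (5.4,0.2);
\draw[very thick] (-0.7,0.6)--(0,0)--(-0.7,-0.6) (0,0)--(7,0);
\draw[very thick,dotted] (-0.7,0.6)--(-1.3,1.1) (-0.7,-0.6)--(-1.3,-1.1) (7,0)--(7.9,0);
\draw (2,0)--(2,-0.75) (4,0)--(4,-0.75)--(3.6,-1.5) (4,-0.75)--(4.4,-1.5) (5,0)--(5,-0.75) (6,0)--(6.4,0.75)--(6,1.5);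
\draw[dashed] (3,0) to[bend left=25] (6,1.5);
\foreach \p in {(-0.7,0.6),(-0.7,-0.6),(0,0),(1,0),(2,0),(3,0),(4,0),(5,0),(6,0),(7,0)} \fill \p circle (2.2pt);
\foreach \p in {(2,-0.75),(4,-0.75),(3.6,-1.5),(4.4,-1.5),(5,-0.75),(6.4,0.75),(6,1.5)} \filldraw[fill=white] \p circle (2pt);
\node[above] at (0.1,0.1) {$x$};
\node[below] at (3,-0.05) {$w$};
\node[above] at (4,0.15) {$v_1$};
\node[above] at (5,0.15) {$v_2$};
\node[below] at (6.2,-0.05) {$\phi(y)$};
\node[right] at (6.05,1.55) {$y$};
\end{tikzpicture}
\caption{A bare vertex $w$ for $a=m=2$. Thick edges form the trunk $T[B_2]$, which continues far beyond the dots; white vertices are removed by pruning twice. The branch vertex $x$ is at distance $3>m$ from $w$, and the shaded region is $\operatorname{near}(w)$. With the root at $y$, every descending path of length $a+m=4$ from $w$, $v_1$ or $v_2$ passes through $w$, because the white side branches are too short. The switch adds the dashed edge $wy$ of $G$ and removes $wv_1$.}\label{fig:bare}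
\end{figure}

The next lemma, illustrated in Figure~\ref{fig:bare}, is the reason for taking $s=a+m$: the first $m+1$ vertices of such a descending path are forced into the trunk, where there is no choice of direction near $w$.

\begin{lemma}\label{lem:cut}
Let $w\in B^\circ$ and $y\notin\operatorname{near}(w)$, and let $w=v_0,v_1,\dots,v_k=y$ be the path from $w$ to $y$. Then $k>m$, the vertices $v_0,\dots,v_{m+1}$ lie in the trunk, and $v_0,\dots,v_m\in C_{a+m}(T,y,w)$.
\end{lemma}

\begin{proof}
By (F3) the path starts with a part inside the trunk from $w$ to $\phi(y)$, and this part has length at least $m+1$. This gives the first two claims. Root $T$ at $y$, so that $v_{h+1}$ is the parent of $v_h$, and let $0\le i\le m$.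

Since $w\in B_{a+m}$, Lemma~\ref{lem:arms}(i) gives an $(a+m)$-arm of $w$ not through $v_1$, which is descending by (F2). The path $v_i,v_{i-1},\dots,v_0$ followed by this arm is descending and has length at least $a+m$. Hence $v_i\in S_{a+m}(T,y)$.

Let $v_i=u_0,u_1,\dots,u_{a+m}$ be any descending path; we show that it contains $w$. For $i=0$ it starts at $w$, so let $i\ge1$. First, $u_j\in B_a$ for $1\le j\le m$. Indeed, $u_j,\dots,u_{j+a}$ is an $a$-arm through $u_{j+1}$. Also $u_0\in B_a$ has an $a$-arm not through $u_1$, and by (F1) the walk $u_j,u_{j-1},\dots,u_0$ followed by that arm is a path of length at least $a$ with first step $u_{j-1}$. Lemma~\ref{lem:arms}(i) applies.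

Now we show $u_j=v_{i-j}$ for $0\le j\le i$ by induction. Let $j<i$ and $u_j=v_h$ with $h=i-j\in[1,m]$. The vertex $v_h$ is within distance $m$ of $w$, so it is not a branch vertex, and $v_{h-1},v_{h+1}$ are its only neighbors in the trunk. The vertex $u_{j+1}$ is a neighbor of $v_h$, lies in the trunk because $j+1\le m$, and is not the parent $v_{h+1}$. So $u_{j+1}=v_{h-1}$. For $j=i$ we obtain $u_i=w$.
\end{proof}

It remains to control the two losses: roots in $\operatorname{near}(w)$, and vertices of $B_{a+m}$ that are not bare. A single set $\operatorname{near}(w)$ can be huge, but these sets overlap little. Vertices close to branch vertices are charged to the leaves of the trunk, because a tree has fewer branch vertices than leaves.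

\begin{lemma}\label{lem:losses}
\begin{enumerate}
\item[(i)] $\sum_{w\in B^\circ}|\operatorname{near}(w)|\le(2m+1)n$.
\item[(ii)] $|B_{a+m}\setminus B^\circ|\le4m\lambda_a$.
\item[(iii)] Deleting the branch vertices from the trunk leaves at most $2\lambda_a$ components, and each is a path.
\end{enumerate}
\end{lemma}

\begin{proof}
We use one observation twice. Call a path in the trunk \emph{plain} if no vertex of it other than possibly the first is a branch vertex. A plain path is determined by its first edge and its length, since each later vertex has at most one trunk neighbor besides the previous vertex.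

(i) We show that each $y$ lies in at most $2m+1$ of the sets. Let $x=\phi(y)$. If $w\in B^\circ$ and $\operatorname{dist}(w,x)\le m$, the path from $x$ to $w$ lies in the trunk and within distance $m$ of $w$, so none of its vertices, including $x$, is a branch vertex. There are at most two first edges and $m$ positive lengths, plus the case $w=x$.

(ii) and (iii). Let $\nu$ be the number of branch vertices. If $\nu=0$, then $B^\circ=B_{a+m}$, and the trunk is empty or a path with $\lambda_a\ge1$, so both claims hold. Let $\nu\ge1$, and let $\deg$ be the degree in the trunk. The trunk is a tree with at least two vertices, so $\sum_{v\in B_a}(\deg v-2)=-2$; its $\lambda_a$ leaves contribute $-1$ each and the vertices of degree $2$ contribute $0$. Summing over branch vertices $x$,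
\[
\sum_x(\deg x-2)=\lambda_a-2,\qquad \nu\le\lambda_a-2,\qquad\sum_x\deg x=\lambda_a-2+2\nu\le3\lambda_a-6.
\]
A vertex $w\in B_{a+m}\setminus B^\circ$ is a branch vertex, or the end of a plain path of length between $1$ and $m$ from a branch vertex nearest to it. So there are at most $\nu+m(3\lambda_a-6)\le4m\lambda_a$ such vertices, which is (ii). Deleting a vertex of degree $g$ from a forest raises the number of components by $g-1$, and degrees only drop as vertices are deleted. So at most $1+\sum_x(\deg x-1)=\lambda_a-1+\nu\le2\lambda_a-3$ components remain. They are trees of maximal degree at most $2$, hence paths.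
\end{proof}

\section{One scale, then all scales}\label{sec:iteration}

Let $T$ again be a UST of $G$, and put $b(a)=\mathbb E|B_a|$. The function $b$ is nonincreasing, $b\le n$, and $\mathbb E\lambda_a=b(a)-b(a+1)$. Fix $a,m\ge1$ and $f\ge0$. For $w\in B^\circ$ and $y\notin\operatorname{near}(w)$ let $F(w,y)=\sum_{i=0}^mf(v_i)$, with $v_i$ as in Lemma~\ref{lem:cut}. In Proposition~\ref{prop:balance} with $s=a+m$, keep only the darts $(w,y)$ of this kind. By Lemma~\ref{lem:cut},
\begin{equation}\label{eq:key}
\mathbb E\sum_{w\in B^\circ}\ \sum_{\substack{y:\ wy\in E\\ y\notin\operatorname{near}(w)}}F(w,y)\le\sum_vd_vf(v).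
\end{equation}
Since $G$ is simple, the $d_w$ darts from $w$ have distinct second entries, so the inner sum has at least $d_w-|\operatorname{near}(w)|$ terms.

\begin{proposition}\label{prop:onescale}
For all integers $a,m\ge1$ with $(m+1)^2\le\delta$,
\[
b(a+m)\le\frac{3rn}{m+1}+4m\bigl(b(a)-b(a+1)\bigr).
\]
\end{proposition}

\begin{proof}
Take $f\equiv1$ in \eqref{eq:key}. Then $F=m+1$ and the right side is $n\bar d=rn\delta$. With $d_w\ge\delta$ we get $(m+1)\,\mathbb E\sum_{w\in B^\circ}(\delta-|\operatorname{near}(w)|)\le rn\delta$. By Lemma~\ref{lem:losses}(i),
\[
\mathbb E|B^\circ|\le\frac{rn}{m+1}+\frac{(2m+1)n}\delta\le\frac{3rn}{m+1},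
\]
because $(2m+1)/\delta\le(2m+1)/(m+1)^2\le2/(m+1)$ and $r\ge1$. Add Lemma~\ref{lem:losses}(ii).
\end{proof}

The branching term is not small for every $a$. But the decrements $b(a)-b(a+1)$ telescope, so over a range $A\le a<2A$ they average to at most $b(A)/A$. Taking $m$ to be a small multiple of $A$ then bounds $b(3A)$ by a term of order $n/A$ plus a small fraction of $b(A)$. We want $A\,b(A)/n$ to stay bounded while $A$ triples, so the fraction must be below $\frac13$; we take $\frac16$. We state the iteration with general constants in order to use it twice.

\begin{lemma}\label{lem:iteration}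
Let $\alpha\ge1$ be real and $\gamma\ge1$ an integer. Suppose that
\begin{equation}\label{eq:hyp}
b(a+m)\le\frac{\alpha n}{m+1}+\gamma m\bigl(b(a)-b(a+1)\bigr)
\end{equation}
for all integers $a,m\ge1$ with $(m+1)^2\le\delta$. Then
\begin{enumerate}
\item[(i)] $b(k)\le108\,\alpha\gamma\,n/k$ for all integers $1\le k\le9\gamma\sqrt\delta$;
\item[(ii)] $\mathbb ED\le(12\alpha+18\gamma)\,n/\sqrt\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A$ be an integer with $6\gamma\le A\le3\gamma\sqrt\delta$, and put $m=\lfloor A/(6\gamma)\rfloor$. Then $1\le m\le A$, and $m+1\le A/(6\gamma)+1\le A/(3\gamma)\le\sqrt\delta$, so \eqref{eq:hyp} applies. Average it over $a=A,\dots,2A-1$. On the left, $a+m<3A$ gives $b(a+m)\ge b(3A)$; on the right, the decrements sum to $b(A)-b(2A)\le b(A)$. With $m+1>A/(6\gamma)$ and $\gamma m/A\le\frac16$,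
\begin{equation}\label{eq:triple}
b(3A)\le\frac{\alpha n}{m+1}+\frac{\gamma m}A\,b(A)\le\frac{6\alpha\gamma n}A+\frac{b(A)}6 .
\end{equation}
Let $A_j=6\gamma\cdot3^j$ and $c_j=A_jb(A_j)/n$. Multiplying \eqref{eq:triple} by $3A_j/n$ gives $c_{j+1}\le18\alpha\gamma+\frac12c_j$ whenever $A_j\le3\gamma\sqrt\delta$, that is, whenever $A_{j+1}\le9\gamma\sqrt\delta$. Since $c_0\le6\gamma\le36\alpha\gamma$, induction gives
\begin{equation}\label{eq:cj}
c_j\le36\alpha\gamma\qquad\text{whenever }A_j\le9\gamma\sqrt\delta .
\end{equation}

(i) If $k<6\gamma$, then $b(k)\le n\le6\gamma n/k$. Otherwise choose $j$ with $A_j\le k<3A_j$; by \eqref{eq:cj}, $b(k)\le b(A_j)\le36\alpha\gamma n/A_j\le108\alpha\gamma n/k$.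

(ii) Let $J$ be maximal with $A_J\le9\gamma\sqrt\delta$; it exists since $A_0=6\gamma$ and $\delta\ge1$, and $A_J>3\gamma\sqrt\delta$ by maximality. Lemma~\ref{lem:arms}(ii) and \eqref{eq:cj} give
\[
\mathbb ED\le2A_J+b(A_J)\le18\gamma\sqrt\delta+\frac{36\alpha\gamma n}{3\gamma\sqrt\delta}.
\]
Finally $\delta\le n$, as $G$ is simple, so $\sqrt\delta\le n/\sqrt\delta$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more}(b)]
By Proposition~\ref{prop:onescale}, Lemma~\ref{lem:iteration} applies with $\alpha=3r$ and $\gamma=4$. Part (ii) gives $\mathbb ED\le(36r+72)n/\sqrt\delta\le132\,rn/\sqrt\delta$; for a $d$-regular graph $r=1$ and $\delta=d$. Part (i) gives $b(k)\le1296\,rn/k\le2160\,rn/k$ for $1\le k\le36\sqrt\delta$, and $B_k$ is the set of midpoints of paths of length $2k$ by Lemma~\ref{lem:arms}(i).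
\end{proof}

\begin{remark}[Simplicity]
Simplicity was used to count darts leaving $\operatorname{near}(w)$ and for $\delta\le n$. It cannot be dropped. Replace each edge of a cycle on $n\ge3$ vertices by $d/2$ parallel edges, with $d$ even. The multigraph is $d$-regular, and each of its spanning trees is a path through all vertices, so $D=n-1$.
\end{remark}

\begin{remark}[The range of $k$]
The condition $(m+1)^2\le\delta$ stops the iteration at scale $\sqrt\delta$, and the decay $n/k$ in Theorem~\ref{thm:more}(b) can indeed stop there. For the ring $R_{d,M}$, Lemma~\ref{lem:arms}(ii) and Proposition~\ref{prop:ring} give $b(k)\ge n/(16\sqrt d)-2k$. For fixed $d$ and $k$ and large $M$ this is at least $n/(32\sqrt d)$, which exceeds $2160\,n/k$ when $k>32\cdot 2160\sqrt d$.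
\end{remark}

\section{Irregular graphs}\label{sec:irregular}

The factor $r$ arises because, for $f\equiv1$, the right side of \eqref{eq:key} weighs vertices by their degrees, while the bare vertices on the left may all have degree $\delta$. The weight $f(v)=1/d_v$ makes the right side equal to $n$. The left side then contains about $d_w$ terms of size $\sum_{i\le m}1/d_{v_i}$ for each bare $w$, and their total is small if the degrees of the $v_i$ are much larger than $d_w$. This cannot happen for most $w$: when the vertices of a stretch of the trunk are sorted into dyadic degree classes, most of them see many vertices of their own class on both sides. The price is the number of classes.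

Put $\kappa=1+\lfloor\log_2(\Delta/\delta)\rfloor$. The \emph{class} of $v$ is the integer $c$ with $2^c\delta\le d_v<2^{c+1}\delta$. There are at most $\kappa$ classes, and $d_v<2d_w$ if $v$ and $w$ have the same class.

\begin{lemma}\label{lem:good}
For every spanning tree $T$ and all $a,m\ge1$ there is a set $B^\ast\subseteq B^\circ$ such that
\begin{enumerate}
\item[(i)] $|B_{a+m}|\le\frac43|B^\ast|+7m\lambda_a$;
\item[(ii)] if $w\in B^\ast$, $y\notin\operatorname{near}(w)$ and $v_0,\dots,v_m$ are as in Lemma~\ref{lem:cut}, then $\sum_{i=0}^m\frac1{d_{v_i}}\ge\frac{m+1}{16\kappa\,d_w}$.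
\end{enumerate}
\end{lemma}

\begin{proof}
Call the paths of Lemma~\ref{lem:losses}(iii) \emph{segments}. Since $T[B_{a+m}]$ is a subtree, it contains the path between any two of its vertices, so $B_{a+m}$ meets each segment in an interval $I$ of consecutive vertices. Cut each $I$ into at most $|I|/(m+1)+1$ \emph{blocks} of at most $m+1$ consecutive vertices. There are at most $|B_{a+m}|/(m+1)+2\lambda_a$ blocks, and every bare vertex lies in one, as it belongs to $B_{a+m}$ and is not a branch vertex.

Let $h=(m+1)/(8\kappa)$. For a vertex $w$ of a block and each of the two directions along the segment, let the \emph{rank} of $w$ be the number of vertices of the block that have the class of $w$ and are equal to $w$ or lie beyond $w$ in that direction. Call $w$ \emph{bad} if one of its two ranks is less than $h$, and let $B^\ast$ be the set of bare vertices that are not bad.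

(i) For a given block, direction and class, the ranks are distinct positive integers, so fewer than $h$ of them are below $h$. Hence a block has at most $2\kappa h=(m+1)/4$ bad vertices, and the total number of bad vertices is at most $\frac14|B_{a+m}|+\frac{m+1}2\lambda_a\le\frac14|B_{a+m}|+m\lambda_a$. A vertex of $B_{a+m}$ is in $B^\ast$, or bad, or not bare, so Lemma~\ref{lem:losses}(ii) gives $|B_{a+m}|\le|B^\ast|+\frac14|B_{a+m}|+5m\lambda_a$. Solve for $|B_{a+m}|$ and use $\frac{20}3\le7$.

(ii) The vertices $v_0,\dots,v_m$ form a path in the trunk and lie within distance $m$ of the bare vertex $w=v_0$, so none is a branch vertex. They therefore run along the segment of $w$ in one of the two directions, and they are all the vertices of the segment at distance at most $m$ from $w$ in that direction. A block has at most $m+1$ vertices, so the vertices counted by the rank of $w$ in that direction are among the $v_i$. There are at least $h$ of them, and each contributes more than $1/(2d_w)$ to the sum.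
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $a,m\ge1$ with $(m+1)^2\le\delta$. Take $f(v)=1/d_v$ in \eqref{eq:key} and keep only the terms with $w\in B^\ast$. By Lemma~\ref{lem:good}(ii), the inner sum for such $w$ is at least
\[
\bigl(d_w-|\operatorname{near}(w)|\bigr)\frac{m+1}{16\kappa\,d_w}\ge\frac{m+1}{16\kappa}\Bigl(1-\frac{|\operatorname{near}(w)|}\delta\Bigr).
\]
The right side of \eqref{eq:key} is $n$. With Lemma~\ref{lem:losses}(i) and $(2m+1)/\delta\le2/(m+1)$,
\[
\mathbb E|B^\ast|\le\frac{16\kappa n}{m+1}+\frac{(2m+1)n}\delta\le\frac{18\kappa n}{m+1}.
\]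
By Lemma~\ref{lem:good}(i), hypothesis \eqref{eq:hyp} holds with $\alpha=24\kappa$ and $\gamma=7$. Lemma~\ref{lem:iteration}(ii) gives $\mathbb ED\le(288\kappa+126)\,n/\sqrt\delta\le912\,\kappa n/\sqrt\delta$, and $\kappa\le1+\log_2(\Delta/\delta)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{NP} Asaf Nachmias and Yuval Peres, \emph{The local limit of uniform spanning trees}, arXiv:2011.08833 (2020).
\end{thebibliography}
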